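\title{Finiteness of Schwartz homology for spherical subgroups of real reductive groups}

\begin{abstract}
Let $\mathbf G$ be a connected reductive group over $\mathbb R$ and $\mathbf H\subset\mathbf G$ a reductive spherical subgroup, with groups of real points $G$ and $H$. We prove that the Schwartz homology $\operatorname{H}^{\mathcal S}_n(H;E|_H)$ is finite-dimensional in every degree $n$ for every Casselman--Wallach representation $E$ of $G$. The proof applies to any algebraic subgroup $\mathbf H$ such that $\mathbf H(\mathbb C)$ has finitely many orbits on $\mathbf G(\mathbb C)/\mathbf P(\mathbb C)$, where $\mathbf P$ is a minimal parabolic $\mathbb R$-subgroup, and for quasi-split $\mathbf G$ the finiteness characterizes spherical subgroups. The problem is reduced to a complex of distributions on the real flag manifold $G/P$; this complex is the solution complex of a complex of $\mathcal D$-modules with regular holonomic cohomology, and is therefore constructible.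
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $\mathbf G$ be a connected reductive algebraic group over $\mathbb R$, let $\mathbf H\subset\mathbf G$ be an algebraic subgroup defined over $\mathbb R$, and put $G=\mathbf G(\mathbb R)$, $H=\mathbf H(\mathbb R)$. We write $\mathfrak g$ and $\mathfrak h$ for the complexified Lie algebras. The subgroup $\mathbf H$ is \emph{spherical} if a Borel subgroup of $\mathbf G_{\mathbb C}$ has an open orbit on $\mathbf G_{\mathbb C}/\mathbf H_{\mathbb C}$.

A continuous representation of $H$ on a Fr\'echet space $F$ is \emph{smooth} if all orbit maps $h\mapsto hv$ are smooth. It has \emph{moderate growth} if for every continuous seminorm $p$ on $F$ there are a continuous seminorm $p'$ and an integer $N$ with $p(hv)\le\|h\|^Np'(v)$, where $\|h\|$ is the larger of the operator norms of $h$ and $h^{-1}$ in a faithful algebraic representation of $\mathbf H$. A \emph{Casselman--Wallach} representation of $G$, for short a CW representation, is a smooth Fr\'echet representation of moderate growth that is admissible: every irreducible representation of a maximal compact subgroup $K\subset G$ occurs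 in it with finite multiplicity. As usual, CW representations are of finite length. The restriction $E|_H$ of a CW representation is a smooth Fr\'echet representation of $H$ of moderate growth, in general not admissible.

For a smooth Fr\'echet representation $F$ of $H$ of moderate growth, the space of \emph{coinvariants} is $F_H=F/\operatorname{span}\{hv-v: h\in H,\ v\in F\}$ with the quotient topology. Linear functionals on $F_H$ are the $H$-invariant functionals on $F$. The \emph{Schwartz homology} $\operatorname{H}^{\mathcal S}_n(H;F)$, $n\ge0$, is the $n$-th left derived functor of $F\mapsto F_H$ on the category of smooth Fr\'echet representations of moderate growth, in the sense of Chen and Sun \cite{CS}. These are topological vector spaces that need not be Hausdorff. One calls $F$ \emph{homologically finite} if $\operatorname{H}^{\mathcal S}_n(H;F)$ is finite-dimensional for all $n$, and \emph{homologically separated} if it is Hausdorff for all $n$; homological finiteness implies homological separation. Besides $\operatorname{H}^{\mathcal S}_0(H;F)=F_H$, the only property of Schwartz homology that we use is the theorem of Chen and Sun \cite{CS}: if $K^H$ is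 a maximal compact subgroup of $H$ and $\mathfrak k$ is its complexified Lie algebra, then
\begin{equation}\label{eq:CS}
\operatorname{H}^{\mathcal S}_n(H;F)\cong\operatorname{H}_n(\mathfrak h,K^H;F),
\end{equation}
the homology of the complex $\bigl(F\otimes\Lambda^n(\mathfrak h/\mathfrak k)\bigr)_{K^H}$ recalled in Section~\ref{sec:background}.

The following problem comes from Li's paper \cite{Li}. \emph{Let $\mathbf H$ be reductive and spherical, let $K\subset G$ be a maximal compact subgroup such that $K^H=H\cap K$ is maximal compact in $H$, and assume that $K$ and $K^H$ are groups of real points of affine algebraic groups. Is $E|_H$ homologically finite for every CW representation $E$ of $G$?}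

The higher homology measures the failure of coinvariants to be left exact. An irreducible $E$ is usually accessible only as a quotient $I/E'$ of a representation $I$ that one can compute with, and $\operatorname{H}^{\mathcal S}_1(H;E)$ controls the kernel of $E'_H\to I_H$. By \eqref{eq:CS} the homology vanishes above degree $\dim\mathfrak h/\mathfrak k$, so finiteness in all degrees makes the Euler characteristic $\sum_n(-1)^n\dim\operatorname{H}^{\mathcal S}_n(H;E)$ a well-defined integer, additive in short exact sequences. If $H=K$, then $\mathfrak h/\mathfrak k=0$, only degree $0$ survives, $E_K\cong E^K$ (Lemma~\ref{lem:compact}), and finiteness follows from admissibility. Two known facts suggest a positive answer in general: $\operatorname{H}^{\mathcal S}_0(H;E|_H)$ is finite-dimensional, and the relative Lie algebra homology $\operatorname{H}_n(\mathfrak h,K^H;E^{K\text{-fini}})$ of the Harish-Chandra module of $K$-finite vectors is finite-dimensional for all $n$.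

The second fact does not give the answer by a density argument, because the cokernel of an operator on a dense subspace says little about its cokernel on the completion. As an illustration outside our setting, let $\xi=\partial_x+\alpha\,\partial_y$ act on functions on the torus $(\mathbb R/2\pi\mathbb Z)^2$, where $\alpha$ is a Liouville number: $\alpha$ is irrational and there are integers $m_k$ and $n_1<n_2<\cdots$ with $|m_k+\alpha n_k|\le n_k^{-k}$. On trigonometric polynomials $\xi$ is diagonal with eigenvalues $i(m+\alpha n)$, so its kernel and cokernel have dimension $1$. On smooth functions, put $f_S=\sum_{k\in S}(m_k+\alpha n_k)e^{i(m_kx+n_ky)}$ for an infinite set $S$ of indices; this is smooth. If $S_1,S_2,\dots$ are infinite and pairwise disjoint, a nontrivial combination of the $f_{S_j}$ is not of the form $\xi u$, since infinitely many Fourier coefficients of $u$ would have the same nonzero modulus. So the cokernel is infinite-dimensional. A proof of finiteness must therefore control the analysis on smooth vectors directly.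

\subsection{Results}
The answer to the problem is yes.

\begin{theorem}\label{thm:A}
Let $\mathbf H\subset\mathbf G$ be reductive and spherical. Then $\operatorname{H}^{\mathcal S}_n(H;E|_H)$ is finite-dimensional for all $n\ge0$ and all CW representations $E$ of $G$. Thus $E|_H$ is homologically finite, hence homologically separated.
\end{theorem}

Reductivity of $\mathbf H$ is not needed, and of $K^H$ we use only that it is a maximal compact subgroup of $H$. Let $\mathbf P\subset\mathbf G$ be a minimal parabolic $\mathbb R$-subgroup, $P=\mathbf P(\mathbb R)$, and
\[
X=G/P,\qquad X_{\mathbb C}=\mathbf G(\mathbb C)/\mathbf P(\mathbb C).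
\]
Let $\mathfrak r_u(\mathfrak h)$ be the Lie algebra of the unipotent radical of $\mathbf H_{\mathbb C}$. The condition that drives the proof is
\begin{equation}\label{eq:F}
\mathbf H(\mathbb C)\text{ has finitely many orbits on }X_{\mathbb C}.\tag{F}
\end{equation}

\begin{theorem}\label{thm:B}
Let $\mathbf H\subset\mathbf G$ be any algebraic $\mathbb R$-subgroup satisfying \eqref{eq:F}, and let $K^H$ be a maximal compact subgroup of $H$. Let $\zeta$ be a finite-dimensional smooth representation of $H$ on which $\mathfrak r_u(\mathfrak h)$ acts by nilpotent operators (no condition if $\mathbf H$ is reductive). Then $\operatorname{H}_n(\mathfrak h;E\otimes\zeta)$ and $\operatorname{H}_n(\mathfrak h,K^H;E\otimes\zeta)$ are finite-dimensional for all $n$ and all CW representations $E$ of $G$. Consequently $\operatorname{H}^{\mathcal S}_n(H;E\otimes\zeta)$ is finite-dimensional if $\zeta$ has moderate growth, for example if $\zeta$ is trivial or algebraic.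
\end{theorem}

Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}. By the theorem of Brion \cite{Brion} and Vinberg \cite{Vinberg}, a Borel subgroup has finitely many orbits on a spherical homogeneous space. A Borel subgroup of $\mathbf G_{\mathbb C}$ contained in $\mathbf P_{\mathbb C}$ thus has finitely many orbits on $\mathbf G(\mathbb C)/\mathbf H(\mathbb C)$, hence so does $\mathbf P(\mathbb C)$. This says that there are finitely many double cosets $\mathbf H(\mathbb C)g\mathbf P(\mathbb C)$, which is \eqref{eq:F}; take $\zeta$ trivial.

\begin{corollary}\label{cor:branching}
Let $\mathbf H\subset\mathbf G$ be connected reductive, and assume that the diagonal copy of $\mathbf H$ in $\mathbf G\times\mathbf H$ is spherical. Then $\operatorname{H}^{\mathcal S}_n(H;E\,\widehat\otimes\,F)$ is finite-dimensional for all $n$ and all CW representations $E$ of $G$ and $F$ of $H$.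
\end{corollary}

Indeed, $E\,\widehat\otimes\,F$ is a CW representation of $G\times H$, and Theorem~\ref{thm:A} applies to $\mathbf H\subset\mathbf G\times\mathbf H$.

Some orbit condition is necessary, and a single representation detects it. Let $|\Omega_X|$ be the bundle of densities on $X$.

\begin{theorem}\label{thm:C}
Let $\mathbf H\subset\mathbf G$ be any algebraic $\mathbb R$-subgroup, and let $I=\Gamma^\infty(X,|\Omega_X|)$ be the CW representation of smooth densities on $G/P$.
\begin{enumerate}
\item[(1)] If $\operatorname{H}^{\mathcal S}_0(H;I)$ is finite-dimensional, then $\mathbf H(\mathbb C)$ has an open orbit on $X_{\mathbb C}$; that is, $H$ is real spherical, meaning that $H$ has an open orbit on $X$.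
\item[(2)] If $\mathbf G$ is quasi-split over $\mathbb R$, the following are equivalent: \emph{(i)} $\mathbf H$ is spherical; \emph{(ii)} $E|_H$ is homologically finite for every CW representation $E$ of $G$; \emph{(iii)} $\operatorname{H}^{\mathcal S}_0(H;I)$ is finite-dimensional.
\end{enumerate}
\end{theorem}

So \eqref{eq:F} implies homological finiteness, which in turn implies real sphericity. For $\mathbf G$ not quasi-split a gap remains between \eqref{eq:F} and real sphericity, and we do not settle the higher-degree statement there. This does not affect Theorem~\ref{thm:A}.

\subsection{Outline of the proof}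
Section~\ref{sec:reduction} reduces Theorem~\ref{thm:B} to a statement on the compact manifold $X$: the Chevalley--Eilenberg complex of $\mathfrak h$ with coefficients in the generalized sections of a homogeneous vector bundle has finite-dimensional cohomology (Proposition~\ref{prop:key}). This is the complex of global sections of a complex of soft sheaves, namely of the distribution solutions of a complex $\mathcal M^\bullet$ of $\mathcal D$-modules on $X$. The terms of $\mathcal M^\bullet$ are locally free over $\mathcal D$, but its cohomology modules are regular holonomic. To prove this we lift $\mathcal M^\bullet$ to the affine variety $\mathbf G(\mathbb C)$, where the Cartan homotopy formula shows that the cohomology modules are equivariant, up to a twist, for a group with finitely many orbits (Section~\ref{sec:koszul}); such modules are regular holonomic (Section~\ref{sec:twisted}). For regular holonomic systems, distribution solutions agree with hyperfunction solutions, and the latter form a constructible complex, whose cohomology on the compact $X$ is finite-dimensional (Section~\ref{sec:finite}). Section~\ref{sec:example} carries out the analytic part by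 hand in the smallest case, and Section~\ref{sec:converse} proves Theorem~\ref{thm:C}.

\section{The split torus in $\mathrm{SL}_2(\mathbb R)$}\label{sec:example}

Let $G=\mathrm{SL}_2(\mathbb R)$, let $P$ be the upper triangular subgroup and $H$ the diagonal subgroup. Then $X=\mathbb P^1(\mathbb R)$, and $\mathbf H(\mathbb C)$ has three orbits on $\mathbb P^1(\mathbb C)$: two fixed points and their complement. The algebra $\mathfrak h$ is spanned by $\xi=\operatorname{diag}(1,-1)$, so $\mathfrak h$-cohomology consists of the kernel and the cokernel of $\xi$. The irreducible finite-dimensional representations of $P$ are the characters $\tau$ sending a matrix with diagonal $(a,a^{-1})$ to $|a|^{-2s}\operatorname{sgn}(a)^\epsilon$, with $s\in\mathbb C$ and $\epsilon\in\{0,1\}$. Sections of the line bundle $E_\tau$ on $X$ are functions $f$ on $G$ with $f(gp)=\tau(p)^{-1}f(g)$, and $(\xi f)(g)=\frac{d}{dt}\big|_0f(e^{-t\xi}g)$. By Section~\ref{sec:reduction}, Theorem~\ref{thm:A} for this pair follows once $\xi$ is shown to have finite-dimensional kernel and cokernel on the generalized sections of $E_\tau$, which in a local trivialization are distributions of one real variable.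

Put $u(x)=\left(\begin{smallmatrix}1&0\\x&1\end{smallmatrix}\right)$ and $w=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$. The charts $x\mapsto u(x)P$ and $y\mapsto wu(y)P$ cover $X$; their images $W_0,W_\infty\cong\mathbb R$ contain the fixed points $x=0$ and $y=0$, and $W_0\cap W_\infty$ consists of two arcs, on which $y=-1/x$. From $e^{-t\xi}u(x)=u(e^{2t}x)e^{-t\xi}$ we get $f(e^{-t\xi}u(x))=e^{-2st}f(u(e^{2t}x))$, and $e^{-t\xi}w=we^{t\xi}$ reverses the sign in the second chart. Hence
\[
\xi=2\,(x\partial_x-s)\ \text{ on }W_0,\qquad \xi=-2\,(y\partial_y-s)\ \text{ on }W_\infty .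
\]
Both charts lead to the Euler operator $A_s=x\partial_x-s$ on distributions on $\mathbb R$.

\emph{Away from $0$.} On a half-line, $t=\log|x|$ turns $A_s$ into $\partial_t-s$, which is surjective on distributions with kernel spanned by $e^{st}=|x|^s$.

\emph{Solutions supported at $0$.} These are finite sums of derivatives of $\delta$, and $A_s\delta^{(k)}=x\delta^{(k+1)}-s\delta^{(k)}=-(k+1+s)\delta^{(k)}$. They form a space of dimension at most $1$.

\emph{Solving $A_su=T$ near $0$.} Write $T=\partial^N\varphi$ on $(-\varepsilon,\varepsilon)$ with $\varphi$ continuous on $[-\varepsilon,\varepsilon]$. Taking primitives of $\varphi$, we may increase $N$ so that $s'=s+N$ has positive real part. For $0<|x|<\varepsilon$ put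
\[
v(x)=-|x|^{s'}\int_{|x|}^{\varepsilon}\varphi(t\operatorname{sgn}x)\,t^{-s'-1}\,dt .
\]
Then $xv'=s'v+\varphi$ for $x\ne0$, and $|v|\le\sup|\varphi|/\operatorname{Re}s'$. The function $xv$ extends continuously by $0$ and has the bounded derivative $(s'+1)v+\varphi$ off $0$, so this is also its derivative in the sense of distributions, and $x\partial v=\partial(xv)-v=s'v+\varphi$. Thus $A_{s'}v=\varphi$ as distributions. Since $\partial A_{s+1}=A_s\partial$, the distribution $u=\partial^Nv$ satisfies $A_su=\partial^NA_{s'}v=T$.

\emph{Gluing.} A solution of $A_su=T$ near $0$ and a solution on a half-line differ by a multiple of $|x|^s$ on the overlap; correcting the second one, we see that $A_s$ is surjective on distributions on $\mathbb R$. Let $S$ be the two-dimensional space of solutions of $\xi u=0$ on $W_0\cap W_\infty$. A global solution restricts to $S$, and the kernel of restriction consists of solutions supported at the two fixed points, so $\dim\ker\xi\le4$. Given a global $T$, solve $\xi u_0=T$ on $W_0$ and $\xi u_\infty=T$ on $W_\infty$. The class of $u_0-u_\infty$ in $S$, modulo restrictions of homogeneous solutions on $W_0$ and on $W_\infty$, depends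 linearly on $T$ and vanishes exactly when $T$ is in the image of $\xi$. So $\dim\operatorname{coker}\xi\le2$.

Three features of this computation persist in general. First, the complex of sheaves $\xi:\mathcal Db(E_\tau)\to\mathcal Db(E_\tau)$ has cohomology with finite-dimensional stalks, locally constant along each of finitely many orbits; in the language of $\mathcal D$-modules, it is the solution complex of the holonomic module $\mathcal D/\mathcal DA_s$. Second, the singularity at $0$ is regular: the solutions $|x|^s$ grow like powers, which is why the equation can be solved within distributions. Third, $s$ is an arbitrary complex number. The identity $u(x)\in wu(-1/x)\,p$ with $p$ of diagonal $(x,x^{-1})$ shows that the transition function of $E_\tau$ is $|x|^{2s}\operatorname{sgn}(x)^\epsilon$. It is not algebraic, although the operator $\xi$ is algebraic in each chart, and the general proof has to accommodate this twist.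

\section{Background}\label{sec:background}

\subsection{The flag manifold and its cells}
Let $\mathbf U$ be the unipotent radical of $\mathbf P$ and $\mathbf U^-$ that of an opposite parabolic $\mathbb R$-subgroup, with complexified Lie algebras $\mathfrak p,\mathfrak u,\mathfrak u^-$; then $\mathfrak g=\mathfrak u^-\oplus\mathfrak p$. Put $U^-=\mathbf U^-(\mathbb R)$ and $d_X=\dim\mathfrak u^-$. Since $G=KP$, the manifold $X$ is compact, and since $P=G\cap\mathbf P(\mathbb C)$, it is a subset of $X_{\mathbb C}$. For $g\in G$ let $V_g=g\mathbf U^-(\mathbb C)$, a closed subvariety of $\mathbf G(\mathbb C)$.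

\begin{lemma}\label{lem:cells}
The projection identifies $V_g$ with an open neighborhood of $gP$ in $X_{\mathbb C}$, and $X\cap V_g=gU^-$. The pair $(V_g,X\cap V_g)$ is isomorphic to $(\mathbb C^{d_X},\mathbb R^{d_X})$. In particular $X_{\mathbb C}$ is a complexification of $X$ near $X$, and every nonempty open subset of $X$ is Zariski dense in $X_{\mathbb C}$.
\end{lemma}

\begin{proof}
Multiplication $\mathbf U^-\times\mathbf P\to\mathbf G$ is an open embedding, which gives the first claim. Points of $X$ are fixed by complex conjugation, and $gu\mathbf P(\mathbb C)=g\bar u\mathbf P(\mathbb C)$ forces $u=\bar u$; conversely $gU^-\subset G$. The exponential map $\mathfrak u^-\to\mathbf U^-(\mathbb C)$ is an algebraic isomorphism defined over $\mathbb R$. The sets $X\cap V_g$ cover $X$, a nonempty open subset of $\mathbb R^{d_X}$ is Zariski dense in $\mathbb C^{d_X}$, and $V_g$ is dense in the irreducible variety $X_{\mathbb C}$.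
\end{proof}

For a finite-dimensional representation $\tau$ of $P$, let $E_\tau=G\times_P\tau$. Its sections are the functions $f:G\to\tau$ with $f(gp)=\tau(p)^{-1}f(g)$, on which $G$ acts by left translations; put $I_\tau=\Gamma^\infty(X,E_\tau)$. The bundle $E_\tau$ is real analytic, and $\xi\in\mathfrak g$ acts on its sections by a first order differential operator with analytic coefficients. For a vector bundle $E$ on $X$, the sheaf $\mathcal Db(E)$ of \emph{generalized sections} assigns to an open set $W$ the continuous dual of the compactly supported smooth sections of $E^*\otimes|\Omega_X|$ on $W$. Smooth sections of $E$ embed by integration and are weak-$*$ dense, and differential operators extend uniquely to weak-$*$ continuous operators. We write $\mathcal Db_X$ for the trivial line bundle.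

We use Casselman's subrepresentation theorem and the Casselman--Wallach theorem \cite{Wallach} in the following form.
\begin{enumerate}
\item[(CW)] Globalization of Harish-Chandra modules is exact, and every irreducible CW representation $E$ sits in an exact sequence $0\to E'\to I_\sigma\to E\to0$ of CW representations, with $\sigma$ a finite-dimensional irreducible representation of $P$. (Embed the contragredient Harish-Chandra module in a principal series, dualize, and globalize.)
\end{enumerate}

\subsection{Lie algebra homology}
For a right $\mathfrak h$-module $M$, the \emph{Koszul complex} $M\otimes\Lambda^\bullet\mathfrak h$ has the differential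
\begin{equation}\label{eq:koszul}
d(m\otimes\xi_1\wedge\dots\wedge\xi_n)=\sum_i(-1)^{i+1}m\xi_i\otimes\cdots\widehat{\xi_i}\cdots+\sum_{i<j}(-1)^{i+j}m\otimes[\xi_i,\xi_j]\wedge\cdots\widehat{\xi_i}\cdots\widehat{\xi_j}\cdots .
\end{equation}
A left module $F$ is made a right module by $f\xi=-\xi f$, and $\operatorname{H}_n(\mathfrak h;F)=\operatorname{Tor}_n^{U(\mathfrak h)}(\mathbb C,F)$ is the homology of the resulting complex. If $F$ is a smooth representation of $H$, then $d$ induces a differential on the $K^H$-coinvariants of $F\otimes\Lambda^\bullet(\mathfrak h/\mathfrak k)$, and the homology is $\operatorname{H}_n(\mathfrak h,K^H;F)$. For a left module $A$, the \emph{Chevalley--Eilenberg complex} $\Lambda^\bullet\mathfrak h^*\otimes A$ has the differential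
\begin{equation}\label{eq:CE}
(\delta c)(\xi_1,\dots,\xi_n)=\sum_i(-1)^{i+1}\xi_i\,c(\dots\widehat{\xi_i}\dots)+\sum_{i<j}(-1)^{i+j}c([\xi_i,\xi_j],\dots\widehat{\xi_i}\dots\widehat{\xi_j}\dots).
\end{equation}
Comparing the two formulas term by term gives the following principle, used twice below:
\begin{equation}\label{eq:transpose}
\text{if }\langle a,m\xi\rangle=\langle\xi a,m\rangle\text{ for a bilinear map on }A\times M,\text{ then }\langle c,dx\rangle=\langle\delta c,x\rangle .
\end{equation}

\subsection{Algebraic $\mathcal D$-modules}
Let $Y$ be a smooth complex variety and $\mathcal F$ a coherent $\mathcal D_Y$-module. If $\mathcal F=\mathcal D_Y\mathcal F_0$ with $\mathcal F_0$ coherent over $\mathcal O_Y$, the support in $T^*Y$ of the graded module of the filtration $\mathcal D_Y^{\le k}\mathcal F_0$ is the \emph{characteristic variety} $\operatorname{Ch}(\mathcal F)$, and $\mathcal F$ is \emph{holonomic} if $\dim\operatorname{Ch}(\mathcal F)\le\dim Y$. If $\mathcal F$ is coherent over $\mathcal O_Y$, it is a vector bundle with an integrable connection. A connection on a smooth curve $C$ with smooth completion $\bar C$ is \emph{regular} if at each point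 of $\bar C\setminus C$, with local coordinate $t$, the space of its meromorphic germs over $\mathbb C\{t\}[t^{-1}]$ contains a lattice (a finitely generated $\mathbb C\{t\}$-submodule spanning it) that is stable under $t\partial_t$. Left and right modules are exchanged by $\mathcal F\mapsto\omega_Y\otimes_{\mathcal O}\mathcal F$ and $\mathcal N\mapsto\mathcal Hom_{\mathcal O}(\omega_Y,\mathcal N)$, where $\omega_Y$ is the canonical bundle and a vector field $v$ acts by
\begin{equation}\label{eq:side}
(\omega\otimes m)v=-\operatorname{Lie}_v\omega\otimes m-\omega\otimes vm,\qquad (v\phi)(\omega)=-\phi(\omega)v-\phi(\operatorname{Lie}_v\omega).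
\end{equation}
We need the class of \emph{regular holonomic} modules only through the following facts \cite[Chs.~1, 3, 5, 6]{HTT}; $D^b_{rh}$ denotes bounded complexes with regular holonomic cohomology.
\begin{enumerate}
\item[(D1)] (Kashiwara's equivalence.) If $i:O\to Y$ is a closed embedding of smooth varieties with ideal sheaf $\mathcal I$, then $i_+$ is an equivalence from coherent $\mathcal D_O$-modules to coherent $\mathcal D_Y$-modules supported on $O$. On right modules the inverse is $\mathcal N\mapsto\{n:n\mathcal I=0\}$, where a vector field on $O$ acts through any local extension to $Y$.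
\item[(D2)] Regular holonomic modules are closed under subquotients and extensions, and direct and inverse images preserve $D^b_{rh}$. The inverse image is $Lf^*$ up to a shift, and $H^0j_+=j_*$ for an open embedding $j$.
\item[(D3)] An integrable connection on $Y$ is regular holonomic if and only if its pullback along every morphism from a smooth curve is regular.
\item[(D4)] The analytification of a regular holonomic module is regular holonomic.
\end{enumerate}

\subsection{Solution complexes and constructibility}
For a $\mathcal D$-module $\mathcal S$ of functions of some class, $R\mathcal Hom_{\mathcal D}(\mathcal M,\mathcal S)$ is the \emph{solution complex} of $\mathcal M$ in $\mathcal S$. If $\mathcal M=\mathcal D/\mathcal DA$ for a nonzero ordinary differential operator $A$, it is the complex $A:\mathcal S\to\mathcal S$. A bounded complex of sheaves is $\mathbb R$-\emph{constructible} (resp.\ $\mathbb C$-constructible) if its cohomology sheaves are locally constant of finite rank along the strata of a locally finite subanalytic (resp.\ complex analytic) stratification. Let $X$ be a real analytic manifold of dimension $d_X$ with complexification $X_{\mathbb C}$.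 The sheaf of \emph{hyperfunctions} is $\mathcal B_X=R\Gamma_X(\mathcal O)\otimes or_X[d_X]$, with $or_X$ the orientation sheaf; it contains $\mathcal Db_X$. On an interval $J\subset\mathbb R$, closed in an open set $\Omega\subset\mathbb C$, it has sections $\mathcal O(\Omega\setminus J)/\mathcal O(\Omega)$.
\begin{enumerate}
\item[(K1)] \cite{K75} If $\mathcal M$ is a bounded complex of analytic $\mathcal D$-modules with holonomic cohomology, then $R\mathcal Hom_{\mathcal D}(\mathcal M,\mathcal O)$ is $\mathbb C$-constructible.
\item[(K2)] \cite{K84}, see also \cite{KS96}. If $\mathcal M$ is a regular holonomic module near $X$, then $R\mathcal Hom_{\mathcal D}(\mathcal M,\mathcal Db_X)\to R\mathcal Hom_{\mathcal D}(\mathcal M,\mathcal B_X)$ is an isomorphism. By truncation triangles, the five lemma, and induction on the number of nonzero cohomology modules, the same holds for a bounded complex with regular holonomic cohomology.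
\item[(KS)] \cite[\S8.4]{KS} $\mathbb C$-constructible complexes are $\mathbb R$-constructible; $R\Gamma_Z$ preserves $\mathbb R$-constructibility for a closed analytic submanifold $Z$; $\mathbb R$-constructibility is a local property (weak constructibility means that the microsupport lies in a closed conic subanalytic isotropic set, and finiteness of stalks is local); an $\mathbb R$-constructible complex on a compact manifold has finite-dimensional hypercohomology.
\end{enumerate}

\section{Reduction to generalized sections on $G/P$}\label{sec:reduction}

\subsection{From absolute to relative homology}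
By \eqref{eq:CS} we must bound relative homology. The relative complex involves coinvariants under $K^H$, an operation that is not local on $X$, so it is not the complex of sections of a complex of sheaves. The absolute complex $F\otimes\Lambda^\bullet\mathfrak h$ involves only differential operators. We therefore show that finiteness of absolute homology implies finiteness of relative homology. The tool is the spectral sequence of the subalgebra $\mathfrak k$; since $F$ is not a sum of $K^H$-types, we first need some Fourier analysis.

Let $K_0$ be the identity component of $K^H$. Choose an orthonormal basis $(X_i)$ of $\operatorname{Lie}K_0$ for a positive definite invariant form, and let $\Delta=-\sum_iX_i^2$, a central element of $U(\mathfrak k)$ with zero augmentation.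

\begin{lemma}\label{lem:compact}
Let $W$ be a smooth Fr\'echet representation of $K_0$, and let $W_1$ be the kernel of averaging over $K_0$, so that $W=W^{K_0}\oplus W_1$. Then \emph{(a)} $\Delta$ is bijective on $W_1$, and \emph{(b)} $W_1=\operatorname{span}\{kw-w\}$. In particular $W^{K_0}\to W_{K_0}$ is bijective.
\end{lemma}

\begin{proof}
(a) On an irreducible unitary representation $\mu$ of $K_0$, $\Delta$ acts by a scalar $c_\mu$ with $c_\mu\|v\|^2=\sum_i\|X_iv\|^2$. So $c_\mu\ge0$, with equality only for the trivial $\mu$ because $K_0$ is connected. The $c_\mu$ are the eigenvalues of the Laplacian of the compact manifold $K_0$, so only finitely many lie below a given bound, and $\inf_{\mu\ne1}c_\mu>0$. Every vector of a smooth Fr\'echet representation of a compact group is the absolutely convergent sum of its isotypic components; for $w\in W_1$ this reads $w=\sum_{\mu\neq1}w_\mu$. Then $\sum c_\mu^{-1}w_\mu$ converges in $W_1$ and $\Delta$ maps it to $w$. If $\Delta w=0$, then $c_\mu w_\mu=0$ for all $\mu$, so $w=0$.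

(b) Averaging kills $kw-w$. Conversely, the elements of $\operatorname{Lie}K_0$ that generate periodic one-parameter groups are dense (conjugate into a maximal torus and take rational points), so there is a basis $(Y_j)$ with $\exp(2\pi Y_j)=1$. By (a), $W_1=\Delta W_1\subset\sum_jY_jW$, and it suffices to write $Yw$ as $kw'-w'$ for $Y=Y_j$. Expand $Yw=\sum_mw_m$ with $\exp(tY)w_m=e^{imt}w_m$. Integration by parts shows that $w_m$ decreases rapidly in every seminorm, and $2\pi w_0=\int_0^{2\pi}\exp(tY)Yw\,dt=0$. We must divide $w_m$ by $e^{ima}-1$, and small divisors are avoided by a choice of $a$. Take $a=2\pi\sqrt2$. For $m\ne0$ and $n$ the integer nearest to $m\sqrt2$,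
\[
|e^{ima}-1|\ge4\,|m\sqrt2-n|=\frac{4\,|2m^2-n^2|}{|m\sqrt2+n|}\ge\frac1{|m|}.
\]
So $w'=\sum_{m\ne0}(e^{ima}-1)^{-1}w_m$ converges, and $\exp(aY)w'-w'=Yw$.
\end{proof}

\begin{proposition}\label{prop:relative}
Let $F$ be a smooth Fr\'echet representation of $H$. If $\operatorname{H}_n(\mathfrak h;F)$ is finite-dimensional for all $n$, then so is $\operatorname{H}_n(\mathfrak h,K^H;F)$.
\end{proposition}

\begin{proof}
Choose a $K^H$-stable complement, $\mathfrak h=\mathfrak k\oplus\mathfrak s$, and put $W_p=F\otimes\Lambda^p\mathfrak s$. For $w\in W_p$, the element $dw$ is the sum of a component $d_{\mathrm{rel}}w\in W_{p-1}$ and a component in $F\otimes\mathfrak k\wedge\Lambda^{p-2}\mathfrak s$, coming from the $\mathfrak k$-parts of brackets. Both components are $K_0$-invariant if $w$ is. By Lemma~\ref{lem:compact}, $\operatorname{H}_\bullet(\mathfrak h,K_0;F)$ is the homology of $(W_\bullet^{K_0},d_{\mathrm{rel}})$. The group $K^H/K_0$ is finite, so its coinvariants are its invariants, an exact functor, and $\operatorname{H}_n(\mathfrak h,K^H;F)=\operatorname{H}_n(\mathfrak h,K_0;F)^{K^H/K_0}$. It suffices to treat $K_0$.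

For $a\in\Lambda^q\mathfrak k$ write $a\wedge(f\otimes y)=f\otimes a\wedge y$, and let $\partial$ be the differential of $\Lambda^\bullet\mathfrak k$ with trivial coefficients. For $a=x_1\wedge\dots\wedge x_q$ and $w\in W_p$ we claim
\begin{equation}\label{eq:split}
d(a\wedge w)=\sum_i(-1)^i\,(x_1\wedge\cdots\widehat{x_i}\cdots\wedge x_q)\wedge x_iw+(\partial a)\wedge w+(-1)^qa\wedge dw,
\end{equation}
where $x_iw$ is the diagonal action on $W_p$. Take $w=f\otimes y_1\wedge\dots\wedge y_p$ and sort the terms of \eqref{eq:koszul}. The action of $x_i$ on $f$ has sign $(-1)^i$. The bracket $[x_i,y_j]$ has sign $(-1)^{i+q+j}$, and moving it to the place of $y_j$ passes $q+j-2$ factors, leaving $(-1)^i$. These terms form the first sum. The brackets $[x_i,x_j]$ give $(\partial a)\wedge w$. The action of $y_j$ on $f$ has sign $(-1)^{q+j}$, and the bracket $[y_i,y_j]$, with sign $(-1)^{i+j}$, acquires $(-1)^q$ when moved past $a$. These terms form $(-1)^qa\wedge dw$.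

Filter $F\otimes\Lambda^\bullet\mathfrak h$ by the number, at most $p$, of factors from $\mathfrak s$. The first two terms of \eqref{eq:split} preserve this number and are the differential computing $\operatorname{H}_\bullet(\mathfrak k;W_p)$; the last term lowers it. So we have a finite filtration by subcomplexes, with $E^1_{p,q}=\operatorname{H}_q(\mathfrak k;W_p)$. Decompose $W_p=W_p^{K_0}\oplus W_{p,1}$ as in Lemma~\ref{lem:compact}. The central element $\Delta$ acts on $\operatorname{Tor}^{U(\mathfrak k)}_\bullet(\mathbb C,W_{p,1})$ through either argument: by zero through $\mathbb C$, and invertibly through $W_{p,1}$. Hence this homology vanishes, and $E^1_{p,q}=\operatorname{H}_q(\mathfrak k;\mathbb C)\otimes W_p^{K_0}$. A class is represented by a sum of elements $a\wedge w$ with $\partial a=0$ and $w\in W_p^{K_0}$. For these, \eqref{eq:split} gives $d(a\wedge w)=(-1)^qa\wedge dw$, which is $(-1)^qa\wedge d_{\mathrm{rel}}w$ modulo filtration degree $p-2$. So $d^1=(-1)^q\operatorname{id}\otimes d_{\mathrm{rel}}$, and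
\[
E^2_{p,q}=\operatorname{H}_q(\mathfrak k;\mathbb C)\otimes\operatorname{H}_p(\mathfrak h,K_0;F)\ \Longrightarrow\ \operatorname{H}_{p+q}(\mathfrak h;F).
\]

We induct on $n$, assuming $\operatorname{H}_p(\mathfrak h,K_0;F)$ finite-dimensional for $p<n$. Then $E^r_{p,q}$ is finite-dimensional for $p<n$, $r\ge2$. For $r\geq 2$ the differential into $E^r_{n,0}$ comes from $E^r_{n+r,1-r}=0$, so $E^{r+1}_{n,0}$ is the kernel of $E^r_{n,0}\to E^r_{n-r,r-1}$ and has finite codimension in $E^r_{n,0}$. The space $E^{n+1}_{n,0}=E^\infty_{n,0}$ is a quotient of $\operatorname{H}_n(\mathfrak h;F)$. Hence $E^2_{n,0}=\operatorname{H}_n(\mathfrak h,K_0;F)$ is finite-dimensional.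
\end{proof}

\subsection{From CW representations to principal series}

\begin{lemma}\label{lem:principal}
Let $\zeta$ be a finite-dimensional $\mathfrak h$-module. If $\operatorname{H}_n(\mathfrak h;I_\sigma\otimes\zeta)$ is finite-dimensional for all $n$ and all finite-dimensional irreducible $\sigma$, then $\operatorname{H}_n(\mathfrak h;E\otimes\zeta)$ is finite-dimensional for all $n$ and all CW representations $E$.
\end{lemma}

\begin{proof}
Induct on $n$, for all $E$ at once, starting from $n=-1$. By finite length and the long exact sequence we may take $E$ irreducible. With $E'$ and $I_\sigma$ as in (CW), the sequence $\operatorname{H}_n(\mathfrak h;I_\sigma\otimes\zeta)\to\operatorname{H}_n(\mathfrak h;E\otimes\zeta)\to\operatorname{H}_{n-1}(\mathfrak h;E'\otimes\zeta)$ is exact and its outer terms are finite-dimensional.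
\end{proof}

\subsection{Duality}
The comparison theorem (K2) concerns distributions, so we pass to the dual complex. The danger is that the homology of a complex of Fr\'echet spaces may be non-Hausdorff, and continuous functionals do not see the non-Hausdorff part. The next lemma rules this out. It uses the closed range theorem: a continuous linear map $\phi:A\to B$ of Fr\'echet spaces has closed range if and only if $\phi^t(B')$ is weak-$*$ closed in $A'$.

\begin{lemma}\label{lem:duality}
Let $C_\bullet$ be a complex of Fr\'echet spaces with continuous differentials $d_n:C_n\to C_{n-1}$. If the complex $C'_\bullet$ of continuous duals has finite-dimensional cohomology, then $C_\bullet$ has finite-dimensional homology.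
\end{lemma}

\begin{proof}
We first show that $d_{n+1}$ has closed range. Let $A=C_{n+1}/\overline{\operatorname{im}d_{n+2}}$, and let $\bar d:A\to C_n$ be induced by $d_{n+1}$. Then $A'=\ker d_{n+2}^t$, and $\operatorname{im}\bar d^{\,t}=\operatorname{im}d_{n+1}^t$ has a finite-dimensional complement $S$ in $A'$. The map $\phi:A\to C_n\oplus S^*$, $y\mapsto(\bar dy,\,s\mapsto s(y))$, has the surjective transpose $(\lambda,s)\mapsto\bar d^{\,t}\lambda+s$. So $\phi$ is injective by the Hahn--Banach theorem, has closed range by the closed range theorem, and is a topological embedding by the open mapping theorem. The annihilator $S^\perp\subset A$ is closed of finite codimension, so $\phi(S^\perp)=\bar d(S^\perp)\oplus0$ is closed. Thus $\operatorname{im}d_{n+1}$ is the sum of a closed subspace and a finite-dimensional one, hence closed.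

Now $\operatorname{H}_n(C)=\ker d_n/\operatorname{im}d_{n+1}$ is a Fr\'echet space. By Hahn--Banach, every continuous functional on it is the restriction of an element of $\ker d_{n+1}^t\subset C_n'$, and elements of $\operatorname{im}d_n^t$ restrict to zero. So $\operatorname{H}_n(C)'$ is a quotient of $\operatorname{H}^n(C')$ and is finite-dimensional. Since $\operatorname{H}_n(C)'$ separates the points of $\operatorname{H}_n(C)$, the latter is finite-dimensional.
\end{proof}

\subsection{The dual complex}
Apply Lemma~\ref{lem:duality} to $C_n=I_\sigma\otimes\zeta\otimes\Lambda^n\mathfrak h$. The density bundle is the homogeneous line bundle attached to a character of $P$; let $\tau$ be the tensor product of $\sigma^*$ with this character. It is finite-dimensional and irreducible, and $E_\tau^*\otimes|\Omega_X|=E_\sigma$. Since $X$ is compact, $I_\sigma'=\Gamma(X,\mathcal Db(E_\tau))$. The integration pairing between smooth sections of $E_\tau$ and of $E_\sigma$ is $G$-invariant, so $\langle\xi T,f\rangle=-\langle T,\xi f\rangle$ when $T$ is smooth and $\xi T$ is computed with the differential operator of $\xi$ on $E_\tau$. By weak-$*$ density and continuity this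 holds for all generalized sections $T$. By \eqref{eq:transpose}, $C'_\bullet$ is the Chevalley--Eilenberg complex with coefficients in $\Gamma(X,\mathcal Db(E_\tau))\otimes\zeta^*$. In view of Lemma~\ref{lem:duality}, Lemma~\ref{lem:principal}, Proposition~\ref{prop:relative} and \eqref{eq:CS}, Theorem~\ref{thm:B} follows from the next statement, which Section~\ref{sec:example} verified in a special case.

\begin{proposition}\label{prop:key}
Assume \eqref{eq:F}, let $\zeta$ be as in Theorem~\ref{thm:B}, and let $\tau$ be a finite-dimensional irreducible representation of $P$. Then the Chevalley--Eilenberg complex $\Lambda^\bullet\mathfrak h^*\otimes\zeta^*\otimes\Gamma(X,\mathcal Db(E_\tau))$ has finite-dimensional cohomology.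
\end{proposition}

\section{Twisted equivariance implies regularity}\label{sec:twisted}

In this section varieties and groups are over $\mathbb C$. Let $Q$ be a connected linear algebraic group with Lie algebra $\mathfrak q$, acting on a smooth variety $Y$. For $a\in\mathfrak q$ let $\theta(a)$ be the vector field obtained by differentiating the action $(qF)(y)=F(q^{-1}y)$ on functions. On a $Q$-equivariant quasi-coherent $\mathcal O_Y$-module $\mathcal F$, the differentiated action gives endomorphisms $\rho(a)$ of the sheaf $\mathcal F$ with $\rho(a)(fm)=\theta(a)(f)m+f\rho(a)m$. They preserve equivariant submodules and obey the Leibniz rule on tensor products, $\mathcal Hom$ and pullbacks along equivariant maps. On $\omega_Y$ one has $\rho(a)=\operatorname{Lie}_{\theta(a)}$. If $Y$ is affine, an equivariant structure on $\mathcal F$ is an algebraic, in particular locally finite, action of $Q$ on $\Gamma(Y,\mathcal F)$ with $q(fm)=(qf)(qm)$.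

If $\mathcal F$ is also a $\mathcal D_Y$-module, each $a\in\mathfrak q$ acts in two ways, by $\rho(a)$ and by $\theta(a)\in\mathcal D_Y$.

\begin{definition}
Let $\chi\in\mathfrak q^*$. A \emph{$(Q,\chi)$-module} on $Y$ is a coherent $\mathcal D_Y$-module whose underlying $\mathcal O_Y$-module is $Q$-equivariant, with $\rho(a)-\theta(a)=\chi(a)$ for all $a\in\mathfrak q$. We call $\chi$ \emph{toral} if $\chi=\lambda\circ d\nu$ for a homomorphism $\nu:Q\to T$ to an algebraic torus and some $\lambda\in\mathfrak t^*$.
\end{definition}

For example, let $Q=\mathbb C^\times$ act on $Y=\mathbb C$ by scaling, so that $\theta(1)=-x\partial_x$, and let $Q$ act on $\mathcal F=\mathcal D/\mathcal D(x\partial_x-s)$ by conjugating operators. On the class of $D$, the difference $\rho(1)-\theta(1)$ is $[\theta(1),D]-\theta(1)D=Dx\partial_x\equiv sD$. So the module of Section~\ref{sec:example} is a $(Q,s)$-module.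

\begin{lemma}\label{lem:generators}
Suppose $Y$ is affine or homogeneous under $Q$. Then a $(Q,\chi)$-module $\mathcal F$ equals $\mathcal D_Y\mathcal F_0$ for an $\mathcal O_Y$-coherent equivariant submodule $\mathcal F_0$, and $\theta(a)\mathcal F_0\subset\mathcal F_0$ for all $a \in\mathfrak q$.
\end{lemma}

\begin{proof}
The $\mathcal O_Y$-module $\mathcal F$ is the directed union of its coherent equivariant submodules. For affine $Y$ this holds because $\Gamma(Y,\mathcal F)$ is locally finite. For $Y=Q/Q_y$ it holds because equivariant quasi-coherent modules correspond to algebraic $Q_y$-modules, which are locally finite. On each member of a finite affine cover, $\mathcal F$ has finitely many generators over $\mathcal D_Y$, so one $\mathcal F_0$ contains them all. Finally $\theta(a)=\rho(a)-\chi(a)$ preserves $\mathcal F_0$.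
\end{proof}

\begin{proposition}\label{prop:regular}
Suppose $Y$ is affine, $Q$ has finitely many orbits on $Y$, and $\chi=\lambda\circ d\nu$ is toral. Then every $(Q,\chi)$-module $\mathcal F$ on $Y$ is regular holonomic.
\end{proposition}

\begin{proof}
\emph{Holonomicity.} Let $\mathcal F_0$ be as in Lemma~\ref{lem:generators}. From $\theta(a)D=[\theta(a),D]+D\theta(a)$ we see that $\theta(a)$ preserves each step $\mathcal D_Y^{\le k}\mathcal F_0$, so its symbol kills the graded module. Hence every covector in $\operatorname{Ch}(\mathcal F)$ at a point $y$ annihilates the tangent space of the orbit $Qy$, that is, $\operatorname{Ch}(\mathcal F)\subset\bigcup_OT^*_OY$. Each conormal bundle has dimension $\dim Y$, and there are finitely many. (Without the finiteness, $Q=1$ and $\mathcal F=\mathcal D_Y$ is a counterexample.)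

\emph{Plan for regularity.} The criterion (D3) applies to connections only, so we peel off one orbit at a time. We induct on the number of orbits in $Z=\operatorname{Supp}\mathcal F=\operatorname{Supp}\mathcal F_0$, a closed $Q$-stable set; the case $Z=\emptyset$ is trivial. Let $O\subset Z$ be an orbit of maximal dimension. The closure of another orbit in $Z$ consists of that orbit and orbits of smaller dimension, so it misses $O$, and $Z\setminus O$ is closed. Let $j:Y'=Y\setminus(Z\setminus O)\to Y$ be the open embedding and $i:O\to Y'$ the closed embedding. By (D1), $j^*\mathcal F=i_+\mathcal G$ with $\mathcal G$ coherent over $\mathcal D_O$.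

\emph{$\mathcal G$ is a $(Q,\chi)$-module.} On the equivariant right module $\mathcal F^r=\omega_{Y'}\otimes j^*\mathcal F$, the first formula in \eqref{eq:side} and $\theta(a)=\rho(a)-\chi(a)$ give
\begin{equation}\label{eq:right}
n\,\theta(a)=-\rho(a)n+\chi(a)n .
\end{equation}
The right $\mathcal D_O$-module attached to $\mathcal G$ is $\mathcal G^r=\{n\in\mathcal F^r:n\mathcal I_O=0\}$. It is an equivariant submodule because the ideal $\mathcal I_O$ is $Q$-stable. The field $\theta(a)$ on $Y'$ extends the corresponding field on $O$, so \eqref{eq:right} holds for the $\mathcal D_O$-structure of $\mathcal G^r$. For $\phi$ in $\mathcal G=\mathcal Hom_{\mathcal O}(\omega_O,\mathcal G^r)$ the second formula in \eqref{eq:side} gives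
\[
(\theta(a)\phi)(\omega)=\rho(a)(\phi(\omega))-\chi(a)\phi(\omega)-\phi(\rho(a)\omega)=\bigl((\rho(a)-\chi(a))\phi\bigr)(\omega).
\]

\emph{$\mathcal G$ is a connection.} Take $\mathcal G_0$ as in Lemma~\ref{lem:generators} for the homogeneous space $O$. The fields $\theta(a)$ generate the tangent sheaf of $O$ and preserve $\mathcal G_0$, so $\mathcal G=\mathcal D_O\mathcal G_0=\mathcal G_0$ is $\mathcal O_O$-coherent.

\emph{The pullback to $Q$ is explicit.} Let $\pi:Q\to O$, $\pi(q)=qy_0$, and let $Q$ act on itself by left translations, with fields $\theta_Q(a)$. These are $\pi$-related to the $\theta(a)$, so both $\theta_Q(a)$ and $\rho(a)$ act on $f\otimes m\in\pi^*\mathcal G$ by the Leibniz rule, and $\rho(a)-\theta_Q(a)=\chi(a)$ on $\pi^*\mathcal G$. An equivariant vector bundle on $Q$ is $\mathcal O_Q\otimes W$, with $W$ the finite-dimensional space of invariant sections, and $\theta_Q(a)w=-\chi(a)w$ for $w\in W$. As the $\theta_Q(a)$ frame the tangent bundle, this determines the connection. Here we use that $\chi$ is toral: let $\mathcal K=\mathcal O_Tw_0$ be the rank one connection on $T$ with $\theta_T(b)w_0=-\lambda(b)w_0$. Since $\theta_Q(a)$ is $\nu$-related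 to $\theta_T(d\nu\,a)$, we get $\pi^*\mathcal G\cong\nu^*\mathcal K\otimes W$. In coordinates $T\cong(\mathbb C^\times)^r$, the connection form of $\mathcal K$ is $\sum_lc_l\,dt_l/t_l$ with $c_l\in\mathbb C$. Its pullback to a smooth curve is a combination of logarithmic differentials of rational functions, which have at most simple poles; so the pullback of $w_0$ spans a $t\partial_t$-stable lattice at each puncture. Thus $\pi^*\mathcal G$ has regular pullback to every smooth curve.

\emph{$\mathcal G$ is regular.} Let $\varphi:C\to O$ be a morphism from a smooth connected curve. It need not lift to $Q$, but it does after a finite cover of an open part. The morphism $C\times_OQ\to C$ is surjective; the closure of a closed point of its generic fiber is an integral curve dominating $C$. Let $C'$ be its normalization and $\psi:C'\to C$ the projection. Then $\psi^*\varphi^*\mathcal G$ is a pullback of $\pi^*\mathcal G$, hence regular. The map $\psi$ extends to a surjection $\bar C'\to\bar C$ of smooth completions, and a point $c'$ over $c\in\bar C\setminus C$ lies in $\bar C'\setminus C'$. Choose local coordinates with $t=s^e$. Let $M$ be the space of meromorphic germs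 of $\varphi^*\mathcal G$ at $c$, and let $\Lambda'$ be a lattice in $\mathbb C\{s\}[s^{-1}]\otimes M$ stable under $s\partial_s=e\,t\partial_t$. Then $\Lambda'\cap M$ is stable under $t\partial_t$, spans $M$, and is finitely generated over $\mathbb C\{t\}$ because $\Lambda'$ is. So $\varphi^*\mathcal G$ is regular, and $\mathcal G$ is regular holonomic by (D3).

\emph{Conclusion.} By (D2), $j_*j^*\mathcal F=H^0j_+(i_+\mathcal G)$ is regular holonomic, and so is the image of $\mathcal F\to j_*j^*\mathcal F$. The kernel consists of the sections supported on the $Q$-stable set $Z\setminus O$, so it is a $(Q,\chi)$-module on $Y$ with fewer orbits in its support, regular by induction. By (D2), $\mathcal F$ is regular holonomic.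
\end{proof}

The data $\tau$ and $\zeta$ are representations of real Lie groups and do not extend to the complex algebraic groups. The next lemma shows that irreducible constituents are algebraic up to a toral character, after passing to a finite cover.

\begin{lemma}\label{lem:split}
Let $Q_1$ be a connected linear algebraic group with Lie algebra $\mathfrak q$ and unipotent radical $R_u$, and let $\kappa$ be a finite-dimensional irreducible $\mathfrak q$-module on which $\mathfrak r_u=\operatorname{Lie}R_u$ acts by nilpotent operators. There are a connected linear algebraic group $\tilde Q$, a surjection $\tilde Q\to Q_1$ with finite kernel, an algebraic representation $\kappa_0$ of $\tilde Q$ on the space of $\kappa$, and a toral $\chi\in\mathfrak q^*$ for $\tilde Q$, such that for $a\in\mathfrak q$, $q\in\tilde Q$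
\[
\kappa(a)=\kappa_0(a)+\chi(a),\qquad \kappa_0(q)\kappa(a)=\kappa(\operatorname{Ad}(q)a)\kappa_0(q).
\]
\end{lemma}

\begin{proof}
By Engel's theorem the common kernel of $\mathfrak r_u$ in $\kappa$ is nonzero. It is $\mathfrak q$-stable because $\mathfrak r_u$ is an ideal, so $\mathfrak r_u$ acts by zero. Let $Q_1=M\ltimes R_u$ be a Levi decomposition, $T=Z(M)^0$, and $\tilde S\to[M,M]$ the simply connected cover. Put $\tilde Q=(\tilde S\times T)\ltimes R_u$, with projection $\nu$ to $T$. By Schur's lemma $\mathfrak t$ acts on $\kappa$ through some $\lambda\in\mathfrak t^*$. The action of $[\mathfrak m,\mathfrak m]$ integrates to $\tilde S$; extend it to $\kappa_0$ by letting $T$ and $R_u$ act trivially, and put $\chi=\lambda\circ d\nu$. The first identity holds on each summand of $\mathfrak q=[\mathfrak m,\mathfrak m]\oplus\mathfrak t\oplus\mathfrak r_u$. The second holds with $\kappa_0(a)$ in place of $\kappa(a)$, as for any algebraic representation, and $\chi(\operatorname{Ad}(q)a)=\chi(a)$ because $T$ is commutative.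
\end{proof}

\begin{remark}\label{rem:irregular}
The hypothesis on $\zeta$ in Theorem~\ref{thm:B} enters only through Lemma~\ref{lem:split}. Without it, the method breaks down at (K2). Let $G=\mathrm{SL}_2(\mathbb R)$ and let $H$ be the upper triangular unipotent group, which satisfies \eqref{eq:F} with two orbits. For $\xi=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$ the first column of $e^{-t\xi}u(x)$ is $(1-tx,x)$, so $\xi=x^2\partial_x$ on functions. If $\xi$ acts on a character $\zeta$ by $c\ne0$, the relevant operator is $x^2\partial_x-c$. The function $e^{-c/z}$ on $\mathbb C\setminus\{0\}$ defines a nonzero hyperfunction solution supported at $0$. There is no such distribution solution: $x^2\partial_x\delta^{(k)}=k(k+1)\delta^{(k-1)}$, so the coefficient of the highest derivative of $\delta$ must vanish. This shows a failure of the comparison, not of finiteness.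
\end{remark}

\section{A Koszul complex on $\mathbf G(\mathbb C)$}\label{sec:koszul}

We want to apply Proposition~\ref{prop:regular} to the system of equations behind Proposition~\ref{prop:key}. There are two obstacles on $X_{\mathbb C}$: the variety is not affine, and $E_\tau$ has no algebraic extension to it. Both disappear on $Y=\mathbf G(\mathbb C)$. There a section of $E_\tau$ is a $\tau$-valued function, and its equivariance under $P$ can be imposed infinitesimally, by algebraic differential equations involving only the $\mathfrak p$-module $\tau$.

For $\eta\in\mathfrak g$ and $\xi\in\mathfrak h$ define vector fields on $Y$ by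
\[
(R_\eta F)(g)=\tfrac d{dt}\big|_0F(ge^{t\eta}),\qquad(L_\xi F)(g)=\tfrac d{dt}\big|_0F(e^{-t\xi}g).
\]
Both $R$ and $L$ are Lie algebra homomorphisms, and their images commute. The $R_\eta$ frame the tangent bundle, so $\mathcal D_Y=\mathcal O_Y\otimes U(\mathfrak g)$ via $R$. Let $\tau^*$ be the dual $\mathfrak p$-module of $\tau$, and put
\[
\mathcal P=\mathcal D_Y\otimes_{U(\mathfrak p)}\tau^*,\qquad DR_\eta\otimes v=D\otimes\tau^*(\eta)v\quad(\eta\in\mathfrak p).
\]
A $\mathcal D_Y$-linear map $\mathcal P\to\mathcal O_Y$ is a function $f:Y\to\tau$ with $R_\eta\langle v,f\rangle=\langle\tau^*(\eta)v,f\rangle$, that is, $R_\eta f=-\tau(\eta)f$, which is the differentiated form of $f(gp)=\tau(p)^{-1}f(g)$. By the Poincar\'e--Birkhoff--Witt theorem $U(\mathfrak g)=U(\mathfrak u^-)\otimes U(\mathfrak p)$, so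
\begin{equation}\label{eq:PBW}
\mathcal P=\mathcal O_Y\otimes U(\mathfrak u^-)\otimes\tau^* .
\end{equation}
Since $L_\xi$ commutes with $R_\eta$, right multiplication by $L_\xi$ descends to $\mathcal P$, and $\mathcal P\otimes\zeta$ is a right $\mathfrak h$-module by
\[
(D\otimes v\otimes z)\xi=DL_\xi\otimes v\otimes z-D\otimes v\otimes\zeta(\xi)z .
\]
This action is $\mathcal D_Y$-linear. Let $\mathcal N^{-n}=\mathcal P\otimes\zeta\otimes\Lambda^n\mathfrak h$ with the Koszul differential \eqref{eq:koszul}; it is a bounded complex of coherent left $\mathcal D_Y$-modules.

The terms $\mathcal N^{-n}$ satisfy no equations in the direction of $\mathfrak h$. In degree $0$ the cohomology is the quotient in which these equations are imposed, but nothing of the kind is visible in the other degrees. The point of the next proof is that $\mathfrak h$ acts trivially on its own homology, and that this forces the same equations in every degree.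

\begin{proposition}\label{prop:koszul}
Under the hypotheses of Proposition~\ref{prop:key}, all cohomology modules of $\mathcal N^\bullet$ are regular holonomic.
\end{proposition}

\begin{proof}
\emph{Reduction to irreducible data.} The complex $\mathcal N^\bullet$ depends only on the $\mathfrak p$-module $\tau^*$ and the $\mathfrak h$-module $\zeta$, and by \eqref{eq:PBW} it is an exact functor of each. By the long exact sequence and (D2) we may assume that both are irreducible as Lie algebra modules; $\mathfrak r_u(\mathfrak h)$ still acts on $\zeta$ by nilpotent operators. The algebra $\mathfrak u$ acts by nilpotent operators on any finite-dimensional $\mathfrak p$-module. Indeed, the Lie algebra of a maximal split torus in $\mathbf P$ contains an element $a_0$ such that $\operatorname{ad}a_0$ is diagonalizable on $\mathfrak u$ with positive eigenvalues. An eigenvector with eigenvalue $c$ maps the generalized $a_0$-eigenspace for $s$ to that for $s+c$, so long products of elements of $\mathfrak u$ act by zero.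

\emph{The group.} Apply Lemma~\ref{lem:split} to $(\mathbf H(\mathbb C)^0,\zeta)$ and to $(\mathbf P(\mathbb C),\tau^*)$; parabolic subgroups are connected. We obtain groups $\tilde H,\tilde P$, algebraic representations $\zeta_0,\tau_0^*$ and toral $\mu\in\mathfrak h^*$, $\lambda\in\mathfrak p^*$ with $\zeta=\zeta_0+\mu$ and $\tau^*=\tau^*_0+\lambda$. Let $Q=\tilde H\times\tilde P$ act on $Y$ by $(h,p)g=hgp^{-1}$; then $\theta(\xi,\eta)=L_\xi+R_\eta$. The orbits are the double cosets $\mathbf H(\mathbb C)^0g\mathbf P(\mathbb C)$. This is where \eqref{eq:F} is used: as $\mathbf H(\mathbb C)^0$ has finite index in $\mathbf H(\mathbb C)$, there are finitely many orbits.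

\emph{The equivariant structure.} Let $q=(h,p)$ act on $\mathcal D_Y(Y)$ by $D\mapsto qDq^{-1}$, on $\tau^*$ by $\tau_0^*(p)$, on $\zeta$ by $\zeta_0(h)$, and on $\Lambda^n\mathfrak h$ by $\operatorname{Ad}(h)$. We have $qR_\eta q^{-1}=R_{\operatorname{Ad}(p)\eta}$ and $qL_\xi q^{-1}=L_{\operatorname{Ad}(h)\xi}$. The first formula shows that the action on $\mathcal D_Y(Y)=\mathcal O(Y)\otimes U(\mathfrak g)$ is algebraic; its derivative is $D\mapsto[\theta(a),D]$. The relation defining $\mathcal P$ is respected, since by the second identity of Lemma~\ref{lem:split}
\[
qDR_\eta q^{-1}\otimes\tau_0^*(p)v=qDq^{-1}\otimes\tau^*(\operatorname{Ad}(p)\eta)\tau_0^*(p)v=qDq^{-1}\otimes\tau_0^*(p)\tau^*(\eta)v .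
\]
For $m=D\otimes v\otimes z$, the same identity for $\zeta$ gives
\[
q(m\xi)=qDq^{-1}L_{\operatorname{Ad}(h)\xi}\otimes\tau_0^*(p)v\otimes\zeta_0(h)z-qDq^{-1}\otimes\tau_0^*(p)v\otimes\zeta(\operatorname{Ad}(h)\xi)\zeta_0(h)z=(qm)\operatorname{Ad}(h)\xi .
\]
Hence the differential \eqref{eq:koszul} is $Q$-equivariant, and the cohomology modules are coherent $\mathcal D_Y$-modules with an equivariant $\mathcal O_Y$-structure. It remains to compute $\gamma=\rho-\theta$ on them.

\emph{The $\mathfrak p$-direction.} For $\eta\in\mathfrak p$, the factors $\zeta$ and $\Lambda^n\mathfrak h$ play no role, and already on $\mathcal P$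
\[
\gamma(\eta)(D\otimes v)=[R_\eta,D]\otimes v+D\otimes\tau_0^*(\eta)v-R_\eta D\otimes v=D\otimes(\tau_0^*(\eta)-\tau^*(\eta))v=-\lambda(\eta)\,D\otimes v .
\]

\emph{The $\mathfrak h$-direction.} For $\xi\in\mathfrak h$, $m=D\otimes v\otimes z$ and $\omega\in\Lambda^n\mathfrak h$, we use $[L_\xi,D]-L_\xi D=-DL_\xi$ and $\zeta_0(\xi)=\zeta(\xi)-\mu(\xi)$ to get
\begin{equation}\label{eq:gamma}
\gamma(\xi)(m\otimes\omega)=-\bigl(m\xi\otimes\omega-m\otimes\operatorname{ad}(\xi)\omega\bigr)-\mu(\xi)\,m\otimes\omega .
\end{equation}
Let $s_\xi(m\otimes\omega)=m\otimes\xi\wedge\omega$. We claim the Cartan homotopy formula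
\[
(ds_\xi+s_\xi d)(m\otimes\omega)=m\xi\otimes\omega-m\otimes\operatorname{ad}(\xi)\omega .
\]
Expand $d(m\otimes\xi\wedge\xi_1\wedge\dots\wedge\xi_n)$ by \eqref{eq:koszul}, with $\xi_j$ in position $j+1$. Removing $\xi$ gives $m\xi\otimes\omega$. The bracket $[\xi,\xi_j]$ has sign $(-1)^{j}$, and moving it to the place of $\xi_j$ costs $(-1)^{j-1}$; these terms add up to $-m\otimes\operatorname{ad}(\xi)\omega$. Removing $\xi_i$ has sign $(-1)^{i+2}$, opposite to the sign in $d(m\otimes\omega)$. The bracket $[\xi_i,\xi_j]$ has the same sign $(-1)^{i+j}$ as in $d(m\otimes\omega)$ but stands in front of $\xi$, which costs $-1$. The last two kinds of terms give $-s_\xi d(m\otimes\omega)$, proving the claim.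

So the bracket in \eqref{eq:gamma} acts by zero on cohomology, where $\gamma(\xi,\eta)=-\mu(\xi)-\lambda(\eta)$. This is toral for $Q$, through the product of the two tori. Proposition~\ref{prop:regular} applies.
\end{proof}

We now return to the flag variety by restricting to a slice. Fix $g\in G$, write $V=V_g$, and let $i:V\to Y$ be the closed embedding. The fields $R_\eta$, $\eta\in\mathfrak u^-$, are tangent to $V$ and frame its tangent bundle, so $\mathcal D_V=\mathcal O_V\otimes U(\mathfrak u^-)$. For $\xi\in\mathfrak h$ and $g'\in Y$ decompose
\[
\operatorname{Ad}(g'^{-1})\xi=n_\xi(g')+\sum_kc_k(g')\eta_k,\qquad n_\xi(g')\in\mathfrak u^-,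
\]
where $(\eta_k)$ is a basis of $\mathfrak p$. The $c_k$ are regular functions, and we regard $n_\xi$ as a vector field via $R$; it is tangent to $V$. From $e^{-t\xi}g'=g'e^{-t\operatorname{Ad}(g'^{-1})\xi}$ we get
\begin{equation}\label{eq:LR}
L_\xi=-n_\xi-\sum_kc_kR_{\eta_k}.
\end{equation}

\begin{corollary}\label{cor:cell}
The complex $\mathcal M_V^\bullet=i^*\mathcal N^\bullet$ has regular holonomic cohomology. It is the Koszul complex of $\mathcal D_V\otimes\tau^*\otimes\zeta$, where the right action of $\xi\in\mathfrak h$ on $\mathcal D_V\otimes\tau^*$ is the $\mathcal D_V$-linear map with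
\begin{equation}\label{eq:local}
(1\otimes v)\xi=-n_\xi\otimes v-\sum_kc_k\otimes\tau^*(\eta_k)v .
\end{equation}
\end{corollary}

\begin{proof}
By \eqref{eq:PBW} the terms of $\mathcal N^\bullet$ are $\mathcal O_Y$-free, so $Li^*\mathcal N^\bullet=i^*\mathcal N^\bullet$, and the first claim follows from Proposition~\ref{prop:koszul} and (D2). On $i^*\mathcal P=\mathcal O_V\otimes U(\mathfrak u^-)\otimes\tau^*$, the field $R_\eta|_V$, $\eta\in\mathfrak u^-$, sends $1\otimes x\otimes v$ to $1\otimes\eta x\otimes v$. So $D\otimes v\mapsto D(1\otimes1\otimes v)$ is an isomorphism $\mathcal D_V\otimes\tau^*\to i^*\mathcal P$ of $\mathcal D_V$-modules. Right multiplication by $L_\xi$ is a $\mathcal D_Y$-linear endomorphism of $\mathcal P$, so its pullback is $\mathcal D_V$-linear. On the generators, \eqref{eq:LR} and the relation defining $\mathcal P$ give $L_\xi\otimes v=-n_\xi\otimes v-\sum_kc_k\otimes\tau^*(\eta_k)v$, which restricts to \eqref{eq:local}.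
\end{proof}

In the example of Section~\ref{sec:example}, with $g=1$ and $\zeta$ trivial, $\mathcal M_V^\bullet$ is $\mathcal D_V\to\mathcal D_V$, $D\mapsto 2D(x\partial_x-s)$.

\section{Finiteness of the solution complex}\label{sec:finite}

The complexes $\mathcal M_V^\bullet$ are algebraic but live on single cells. We now define one complex on the real manifold $X$ that agrees with them on each real cell and whose distribution solutions form the complex of Proposition~\ref{prop:key}.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\mathcal A$ be the sheaf of complex-valued analytic functions on $X$, and let $\mathcal D=\mathcal D^{an}_{X_{\mathbb C}}|_X$, the sheaf of differential operators on $X$ with analytic coefficients. Let $\mathcal E=\operatorname{Diff}(\mathcal A(E_\tau),\mathcal A)$ be the sheaf of analytic differential operators from sections of $E_\tau$ to functions. It is a left $\mathcal D$-module by postcomposition and a right $\mathfrak h$-module by precomposition with the action on sections. Let $\mathcal M^{-n}=\mathcal E\otimes\zeta\otimes\Lambda^n\mathfrak h$ be the Koszul complex for the right action $(D\otimes z)\xi=D\circ\xi\otimes z-D\otimes\zeta(\xi)z$.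

\emph{Local form.} Over $X\cap V=gU^-$ trivialize $E_\tau$ by restricting $f:G\to\tau$ to $gU^-$, and identify $\mathcal E$ with $\mathcal D\otimes\tau^*$, where $D\otimes v$ is the operator $f\mapsto D\langle v,f\rangle$. The identity \eqref{eq:LR} holds on $G$, and $R_\eta f=-\tau(\eta)f$ for $\eta\in\mathfrak p$, so $\xi f=-n_\xi f+\sum_kc_k\tau(\eta_k)f$ on $gU^-$. Therefore
\[
\langle v,\xi f\rangle=-n_\xi\langle v,f\rangle-\sum_kc_k\langle\tau^*(\eta_k)v,f\rangle ,
\]
which says that precomposition with $\xi$ is given by \eqref{eq:local}. Hence $\mathcal M^\bullet|_{X\cap V}=(\mathcal M_V^\bullet)^{an}|_{X\cap V}$. Analytification is exact, so by Corollary~\ref{cor:cell} and (D4) the complex $(\mathcal M_V^\bullet)^{an}$ has regular holonomic cohomology.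

\emph{Constructibility.} Let $\mathcal S=R\mathcal Hom_{\mathcal D}(\mathcal M^\bullet,\mathcal Db_X)$. On $X\cap V$, whose complexification is $V$ by Lemma~\ref{lem:cells},
\[
\mathcal S\cong R\mathcal Hom_{\mathcal D}(\mathcal M^\bullet,\mathcal B_X)\cong R\Gamma_{X\cap V}\bigl(R\mathcal Hom_{\mathcal D}((\mathcal M_V^\bullet)^{an},\mathcal O)\bigr)\otimes or_X[d_X].
\]
The first isomorphism is (K2), and this is the only place where regularity is needed. The second follows from the definition of $\mathcal B_X$, because the terms of $\mathcal M_V^\bullet$ are free of finite rank, so that $R\mathcal Hom$ commutes with $R\Gamma_{X\cap V}$. The right side is $\mathbb R$-constructible by (K1) and (KS). The sets $X\cap V_g$ cover $X$ and $\mathbb R$-constructibility is local, so $\mathcal S$ is $\mathbb R$-constructible. As $X$ is compact, $R\Gamma(X;\mathcal S)$ has finite-dimensional cohomology.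

\emph{Identification.} Each $\mathcal M^{-n}$ is locally free of finite rank over $\mathcal D$, so $\mathcal S$ is represented by the complex of sheaves $\mathcal Hom_{\mathcal D}(\mathcal M^{-n},\mathcal Db_X)$. A section $T$ of $\mathcal Db(E_\tau)$ defines the $\mathcal D$-linear map $D\mapsto DT$ on $\mathcal E$. In a trivialization this is the identification $\mathcal Hom_{\mathcal D}(\mathcal D\otimes\tau^*,\mathcal Db_X)=\tau\otimes\mathcal Db_X$, so $\mathcal Hom_{\mathcal D}(\mathcal E,\mathcal Db_X)=\mathcal Db(E_\tau)$ and
\[
\mathcal Hom_{\mathcal D}(\mathcal M^{-n},\mathcal Db_X)=\Lambda^n\mathfrak h^*\otimes\zeta^*\otimes\mathcal Db(E_\tau).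
\]
For $\varphi=T\otimes z^*$ we have
\[
\varphi\bigl((D\otimes z)\xi\bigr)=\langle z^*,z\rangle D(\xi T)-\langle z^*,\zeta(\xi)z\rangle DT=\bigl(\xi T\otimes z^*+T\otimes\zeta^*(\xi)z^*\bigr)(D\otimes z).
\]
By \eqref{eq:transpose} the differential is the Chevalley--Eilenberg differential \eqref{eq:CE}, up to signs depending only on the degree, which do not change cohomology. The sheaves $\mathcal Db(E_\tau)$ are modules over $C^\infty_X$, hence soft, so $R\Gamma(X;\mathcal S)$ is represented by the complex of global sections $\Lambda^\bullet\mathfrak h^*\otimes\zeta^*\otimes\Gamma(X,\mathcal Db(E_\tau))$.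
\end{proof}

This completes the proof of Theorem~\ref{thm:B}, and with it of Theorem~\ref{thm:A} and Corollary~\ref{cor:branching}.

\section{Necessity of an open orbit}\label{sec:converse}

If there is no open orbit, there is a nonconstant invariant rational function, and its level sets cut $X$ into infinitely many invariant open pieces over which densities can be integrated. We use Rosenlicht's theorem: if a connected algebraic group $Q$ acts on an irreducible variety $Z$, the transcendence degree of $\mathbb C(Z)^Q$ over $\mathbb C$ is the codimension of a general orbit.

\begin{proof}[Proof of Theorem~\ref{thm:C}]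
(1) The representation $I$ is a principal series, hence CW. Suppose $\mathbf H(\mathbb C)$ has no open orbit on $X_{\mathbb C}$. Then neither has $\mathbf H(\mathbb C)^0$, since the translates of an open orbit would form an open $\mathbf H(\mathbb C)$-orbit. An orbit of full dimension in an irreducible variety is open, so by Rosenlicht's theorem $\mathbb C(X_{\mathbb C})^{\mathbf H(\mathbb C)^0}$ has positive transcendence degree. It is algebraic over the field $\mathbb C(X_{\mathbb C})^{\mathbf H(\mathbb C)}$ of invariants of the finite group $\mathbf H(\mathbb C)/\mathbf H(\mathbb C)^0$, which therefore contains a nonconstant function $f_0$. This field is stable under $f\mapsto f^c$, $f^c(x)=\overline{f(\bar x)}$, because $\mathbf H$ is defined over $\mathbb R$. One of $f_0+f_0^c$ and $i(f_0-f_0^c)$ is a nonconstant invariant function $f$ with $f^c=f$.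

The domain of definition of $f$ is a nonempty, Zariski open, $\mathbf H(\mathbb C)$-stable set. By Lemma~\ref{lem:cells} its intersection $X^\circ$ with $X$ is a nonempty $H$-stable open subset of $X$, and $f$ is nonconstant on every nonempty open subset of $X^\circ$. On $X^\circ$ the function $f$ is continuous, $H$-invariant, and real-valued, as points of $X$ are fixed by conjugation. The image of a connected open subset of $X^\circ$ is an interval with more than one point. Choose infinitely many disjoint open subintervals $J_1,J_2,\dots$ of it. The sets $W_l=f^{-1}(J_l)\cap X^\circ$ are open, nonempty, $H$-stable and pairwise disjoint. The functionals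
\[
\ell_l(\omega)=\int_{W_l}\omega,\qquad\omega\in I,
\]
are continuous and $H$-invariant. They are linearly independent: a nonzero nonnegative density supported in $W_l$ is killed by $\ell_{l'}$ for $l'\neq l$ but not by $\ell_l$. They factor through $I_H=\operatorname{H}^{\mathcal S}_0(H;I)$, which is therefore infinite-dimensional.

It remains to compare the complex and real conditions. For $x\in X$, the map $\mathfrak h\to T_xX_{\mathbb C}$ is the complexification of $\operatorname{Lie}H\to T_xX$, so one is surjective if and only if the other is. Thus $Hx$ is open in $X$ if and only if $\mathbf H(\mathbb C)x$ is open in $X_{\mathbb C}$, and an open $\mathbf H(\mathbb C)$-orbit meets the Zariski dense set $X$.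

(2) If $\mathbf G$ is quasi-split, $\mathbf P_{\mathbb C}$ is a Borel subgroup of $\mathbf G_{\mathbb C}$. If (i) holds, then \eqref{eq:F} holds by \cite{Brion,Vinberg}, and Theorem~\ref{thm:B} with trivial $\zeta$ gives (ii). Condition (iii) is a special case of (ii). If (iii) holds, then by (1) some double coset $\mathbf H(\mathbb C)g\mathbf P(\mathbb C)$ is open in $\mathbf G(\mathbb C)$, so the Borel subgroup $\mathbf P(\mathbb C)$ has an open orbit on $\mathbf G(\mathbb C)/\mathbf H(\mathbb C)$, which is (i).
\end{proof}

\begin{thebibliography}{99}

\bibitem{Brion} Brion, 1986.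

\bibitem{CS} Chen and Sun, \emph{Schwartz homologies of representations of almost linear Nash groups}, J. Funct. Anal. 280 (2021).

\bibitem{HTT} Hotta, Takeuchi and Tanisaki, \emph{D-modules, perverse sheaves and representation theory}.

\bibitem{K75} Kashiwara, 1975.

\bibitem{K84} Kashiwara, \emph{The Riemann--Hilbert problem for holonomic systems}, Publ. RIMS 20 (1984).

\bibitem{KS} Kashiwara and Schapira, \emph{Sheaves on Manifolds}.

\bibitem{KS96} Kashiwara and Schapira, \emph{Moderate and formal cohomology associated with constructible sheaves}, M\'em. SMF 64 (1996).

\bibitem{Li} Wen-Wei Li, \emph{Higher localization and higher branching laws}, arXiv:2207.08994 (2022).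

\bibitem{Vinberg} Vinberg, 1986.

\bibitem{Wallach} Wallach, \emph{Real Reductive Groups} I, II.

\end{thebibliography}
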